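\title{Ergodicity in every irrational direction on a nilpotent cover of the eierlegende Wollmilchsau}

\begin{abstract}
Let $P_4$ be the subgroup of the free group $F_2$ generated by the fourth powers of all primitive elements, and let $U_4$ be the regular cover of the once-punctured square torus with deck group $F_2/P_4$. It is a square-tiled surface of infinite area. We prove that the straight-line flow on $U_4$ is ergodic in every irrational direction, which answers a question of Bou-Rabee and Hooper. The result holds more generally for covers with virtually nilpotent deck group in which primitive elements have bounded order and the bases of $F_2$ have finitely many images up to conjugation. The Euclidean algorithm turns a flow-invariant function into a bounded harmonic function of a time-inhomogeneous Markov chain on the deck group. Polynomial growth bounds the entropy of this chain, which forces invariance under elements with finite conjugacy class, and an induction along an upper central series finishes the proof.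
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb T^\circ=(\mathbb R/\mathbb Z)^2\setminus\{0\}$ be the once-punctured square torus. Its fundamental group is the free group $F_2$ of rank $2$. A \emph{square-tiled surface} is a connected, possibly infinite, covering $S\to\mathbb T^\circ$ with a basepoint over the basepoint of $\mathbb T^\circ$, and $\Gamma_S\subset F_2$ denotes the image of its fundamental group. The surface $S$ inherits local coordinates in $\mathbb R^2$ that are well defined up to translation, and with them an area measure and, for each unit vector $\theta=(u,v)$, the \emph{straight-line flow} $\phi_t$, which moves points at unit speed in direction $\theta$. Trajectories that run into a puncture stop there; they form a null set, so each $\phi_t$ is defined almost everywhere, and it preserves area. A measurable function $f$ is \emph{invariant} if $f\circ\phi_t=f$ a.e.\ for each $t$. The flow is \emph{ergodic} if every set with invariant indicator function is null or conull; equivalently, as one sees from the sets $\{f>c\}$, if every bounded invariant function is a.e.\ constant. The direction $(u,v)$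 is \emph{irrational} if $v\neq0$ and $u/v\notin\mathbb Q$, and \emph{rational} otherwise.

An element of $F_2$ is \emph{primitive} if it belongs to a free generating pair, or \emph{basis}, of $F_2$. For $m\ge1$ let $P_m\subset F_2$ be the subgroup generated by the $m$-th powers of all primitive elements. Automorphisms of $F_2$ permute the primitive elements, so $P_m$ is characteristic. Let $U_m$ be the regular cover of $\mathbb T^\circ$ with deck group $F_2/P_m$.

The subgroup $P_m$ controls the periodic directions. Let $(\alpha,\beta)$ be a basis of $\mathbb Z^2$. Then $\mathbb T^\circ$ is the parallelogram spanned by $\alpha$ and $\beta$ with vertices removed and opposite sides glued, so the two closed geodesics through its center with holonomy $\alpha$ and $\beta$ form a basis of the fundamental group. Thus the closed geodesics of $\mathbb T^\circ$ in a rational direction represent primitive elements, and each of their lifts to $U_m$ closes up after a number of turns that divides $m$. By Remark~\ref{rem:cylinders}, $U_m$ is the largest regular cover with this property. For $m=1$ we have $U_1=\mathbb T^\circ$. For $m=2$ the relations $A^2=B^2=(AB)^2=1$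 for a basis $A,B$ force $AB=BA$, and squares vanish in $(\mathbb Z/2)^2$; so $F_2/P_2\cong(\mathbb Z/2)^2$, and $U_2$ is the torus $\mathbb R^2/(2\mathbb Z)^2$ with four punctures.

For $m=4$ the surface is infinite. The \emph{eierlegende Wollmilchsau} is the square-tiled surface $W$ for which $\Gamma_W$ is the kernel of a surjection from $F_2$ to the quaternion group of order $8$. Fourth powers are trivial in that group, so $U_4$ covers $W$. The following facts are known: $F_2/P_4$ is infinite and virtually nilpotent; $U_4$ is a torsion-free $5$-dimensional nilpotent cover of $W$; and there is a dense set of directions, of Hausdorff dimension larger than $\frac12$, in which the flow on $U_4$ is ergodic. Bou-Rabee and Hooper \cite{BH} ask whether the flow on $U_4$ is ergodic in \emph{every} irrational direction. It is.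

\begin{theorem}\label{thm:U4}
The straight-line flow on $U_4$ in direction $(u,v)$ is ergodic if and only if the direction is irrational.
\end{theorem}

Of the known facts we use only that $F_2/P_4$ is virtually nilpotent, that is, has a nilpotent subgroup of finite index. The theorem is a case of a more general statement. Fix a basis $A,B$ of $F_2$. For a normal subgroup $\Gamma\lhd F_2$ put $G=F_2/\Gamma$, and let $\mathcal B\subset G\times G$ be the set of images of the pairs $(\varphi(A),\varphi(B))$, $\varphi\in\operatorname{Aut}(F_2)$, that is, of all ordered bases of $F_2$. The group $G$ acts on $\mathcal B$ by simultaneous conjugation, because inner automorphisms are automorphisms. Consider three hypotheses.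
\begin{itemize}
\item[(H1)] $G$ is virtually nilpotent.
\item[(H2)] $P_m\subset\Gamma$ for some $m\ge1$.
\item[(H3)] $\mathcal B$ is a finite union of classes for simultaneous conjugation by $G$.
\end{itemize}

\begin{theorem}\label{thm:general}
If $\Gamma\lhd F_2$ satisfies \textup{(H1)--(H3)}, then on every square-tiled surface $S$ with $\Gamma_S\supseteq\Gamma$ the flow in a given direction is ergodic if and only if the direction is irrational. Moreover, \textup{(H2)} with $m\le5$ implies \textup{(H3)}.
\end{theorem}

Theorem~\ref{thm:U4} is the case $\Gamma=\Gamma_S=P_4$, $m=4$, and the same choice of $\Gamma$ gives the conclusion for every square-tiled surface $S$ with $\Gamma_S\supseteq P_4$.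

Which answer should one expect? If $G$ is finite, the hypotheses hold with $m=|G|$. A subgroup of finite index contains a normal subgroup of finite index, so Theorem~\ref{thm:general} covers all square-tiled surfaces of finite area, among them $W$. On infinite covers ergodicity can fail in every direction. The cover with deck group $\mathbb Z$ given by the punctured cylinder $(\mathbb R\times\mathbb R/\mathbb Z)\setminus(\mathbb Z\times\{0\})$, with coordinates $(\xi_1,\xi_2)$, carries for $u\ne0$ the invariant function $\xi_2-\frac vu\,\xi_1\bmod1$; there every orbit drifts to infinity. Hypothesis (H2) forbids such a drift in rational directions, where all orbits are closed. An irrational direction is approximated by a sequence of rational ones, however, and as the approximation changes an orbit could still wander off in an infinite group such as $F_2/P_4$. A count speaks against this. Follow a short transversal along the flow and cut it according to the continued fraction expansion of the direction. After $n$ steps it has been cut into exponentially many pieces, but we shall see that these pieces land on only polynomially many edges of a tiling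 of the surface. Many pieces must land on the same edge, and an invariant function has the same mean on all pieces that do.

The proof makes this count quantitative with Shannon entropy. Section~\ref{sec:renorm} builds from the Euclidean algorithm a sequence of tilings of the cover and a Markov chain on their edges, and Section~\ref{sec:harmonic} encodes invariant functions as bounded harmonic functions of the chain. Section~\ref{sec:examples} works out two examples by hand, one ergodic and one not. Sections~\ref{sec:bounded}--\ref{sec:windows} show that two copies of the chain started at edges $e$ and $ze$ become indistinguishable when the deck transformation $z$ has finite conjugacy class. Section~\ref{sec:climb} passes from such $z$ to all of $G$.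

\section{Labeled squares and images of bases}\label{sec:setup}

An automorphism $\psi$ of $F_2$ fixes $P_m$ and induces an isomorphism $F_2/\Gamma\to F_2/\psi(\Gamma)$ that matches the images of bases. So (H1)--(H3) do not depend on the basepoint of $\mathbb T^\circ$ or on the identification of $\pi_1(\mathbb T^\circ)$ with $F_2$. We take the center of the unit square as basepoint, and let $A$ and $B$ be the loops that cross the vertical edge once rightward and the horizontal edge once upward.

Let $U_\Gamma$ be the regular cover with deck group $G=F_2/\Gamma$, and let $a,b\in G$ be the images of $A,B$. Let $T_1$ be the square of $U_\Gamma$ that contains the basepoint, and put $T_g=gT_1$. The lift of $A$ that starts at the center of $T_1$ ends at the center of $T_a$. Applying $g$, we see that the right neighbor of $T_g$ is $T_{ga}$, and likewise its upper neighbor is $T_{gb}$. Deck transformations act on labels from the left, while passing to a neighbor multiplies the label on the right. This asymmetry is the reason why conjugacy classes enter the proof.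

Three properties of $\mathcal B$ are used throughout. Every pair in $\mathcal B$ generates $G$. Under (H2), every $(a,b)\in\mathcal B$ satisfies $a^m=b^m=1$. And
\begin{equation}\label{eq:nielsen}
(a,b)\in\mathcal B\quad\Longrightarrow\quad (a,ab),\ (ba,b),\ (b,a^{-1})\in\mathcal B,
\end{equation}
because these substitutions send bases of $F_2$ to bases. The hypotheses (H1)--(H3) pass from $\Gamma$ to every normal subgroup $\Gamma'\supseteq\Gamma$: a quotient of a virtually nilpotent group is virtually nilpotent, and the set $\mathcal B'$ of $G'=F_2/\Gamma'$ is the image of $\mathcal B$, with each class mapping into a class.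

Hypothesis (H3) says that, up to renaming the squares by $g\mapsto gh$, the bases of $F_2$ produce only finitely many gluing patterns. For small $m$ it is forced by (H2). We use two classical facts. By Nielsen's theorem, the action on the abelianization $\mathbb Z^2$ induces an isomorphism $\operatorname{Aut}(F_2)/\operatorname{Inn}(F_2)\cong GL_2(\mathbb Z)$. And $PSL_2(\mathbb Z)=\langle\sigma,\omega\mid\sigma^2=\omega^3=1\rangle$, where $\sigma$ and $\omega$ are the classes of $\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}0&-1\\1&1\end{smallmatrix}\right)$, while the groups $\langle\sigma,\omega\mid\sigma^2,\omega^3,(\sigma\omega)^m\rangle$ are finite for $m=1,\dots,5$, of orders $1,6,12,24,60$.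

\begin{lemma}\label{lem:H3}
\textup{(H2)} with $m\le5$ implies \textup{(H3)}.
\end{lemma}

\begin{proof}
Let $\tau\in\operatorname{Aut}(F_2)$ be given by $\tau(A)=A$, $\tau(B)=AB$, so that $\tau^m(B)=A^mB$, and let $\mathcal N$ be the normal closure of $\tau^m$ in $\operatorname{Aut}(F_2)$. Since $P_m$ is characteristic, $\operatorname{Aut}(F_2)$ acts on $F_2/P_m$. The automorphism $\tau^m$ fixes the images of $A$ and $B$, because $A^m\in P_m$, so it lies in the kernel of this action. The kernel is normal and therefore contains $\mathcal N$. Now let $\varphi=\iota\chi\varphi_0$ with $\iota$ inner and $\chi\in\mathcal N$. Then $\chi\varphi_0(A)\equiv\varphi_0(A)$ and $\chi\varphi_0(B)\equiv\varphi_0(B)$ modulo $P_m\subset\Gamma$, so the pairs in $\mathcal B$ defined by $\varphi$ and $\varphi_0$ are simultaneously conjugate. Hence the number of classes in $\mathcal B$ is at most the index of $\operatorname{Inn}(F_2)\,\mathcal N$ in $\operatorname{Aut}(F_2)$.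

By Nielsen's theorem this is the index in $GL_2(\mathbb Z)$ of the normal closure of $\bar\tau^m$, where $\bar\tau=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$. That normal closure contains the normal closure $\mathcal N_0$ of $\bar\tau^m$ in $SL_2(\mathbb Z)$, and
\[
[GL_2(\mathbb Z):\mathcal N_0]=2\,[SL_2(\mathbb Z):\mathcal N_0]\le4\,[SL_2(\mathbb Z):\pm\mathcal N_0].
\]
The product of the matrices that represent $\sigma$ and $\omega$ is $-\bar\tau$, so $\sigma\omega$ is the class of $\bar\tau$, and $SL_2(\mathbb Z)/{\pm\mathcal N_0}=\langle\sigma,\omega\mid\sigma^2,\omega^3,(\sigma\omega)^m\rangle$. This group is finite for $m\le5$.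
\end{proof}

\begin{remark}\label{rem:cylinders}
Every primitive element $\varphi(A)$ is conjugate to one of the closed geodesics described in Section~\ref{sec:intro}. Indeed, let $\alpha\in\mathbb Z^2$ be its class, complete $\alpha$ to a basis $(\alpha,\beta)$, and let $(\psi(A),\psi(B))$ be the basis of $F_2$ given by the geodesics with holonomy $\alpha,\beta$. Then $\psi^{-1}\varphi$ acts on $\mathbb Z^2$ by a matrix $\left(\begin{smallmatrix}1&k\\0&\pm1\end{smallmatrix}\right)$, as does $A\mapsto A$, $B\mapsto A^kB^{\pm1}$. By Nielsen's theorem $\psi^{-1}\varphi(A)$ is conjugate to $A$, so $\varphi(A)$ is conjugate to $\psi(A)$. Hence $P_m\subset\Gamma$ if and only if every lift to $U_\Gamma$ of these geodesics closes up after a number of turns that divides $m$.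
\end{remark}

Two parts of Theorem~\ref{thm:general} are immediate. In a rational direction, $\theta$ is a multiple of a nonzero vector $(k,l)\in\mathbb Z^2$, and $\cos2\pi(l\xi_1-k\xi_2)$ is an invariant function on $\mathbb T^\circ$ whose pullback to $S$ is invariant and not a.e.\ constant. In an irrational direction, if $\Gamma_S\supseteq\Gamma$ then $U_\Gamma$ covers $S$, an invariant function on $S$ lifts to an invariant function on $U_\Gamma$, and if the lift is a.e.\ constant then so is the function. It remains to prove that on $U=U_\Gamma$, for irrational $\theta$, every bounded invariant function is a.e.\ constant. From now on $\theta$ is a fixed irrational direction.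

\section{The Euclidean algorithm on tilings}\label{sec:renorm}

To see an invariant function at finer and finer scales we need transversals to the flow that get shorter, with explicit rules for how the flow carries one to the next. The sides of parallelograms spanned by bases of $\mathbb Z^2$ that approach the direction $\theta$ provide them.

\subsection*{Tilings}
A \emph{tiling} of $U$ consists of a basis $(\alpha,\beta)$ of $\mathbb Z^2$ with $\det(\alpha,\beta)=1$ and
\[
\theta=y\,\alpha+x\,\beta,\qquad x,y>0,
\]
a pair $(a,b)\in\mathcal B$, and a decomposition of $U$ into tiles $T_g$ $(g\in G)$, each a copy of the parallelogram spanned by $\alpha,\beta$ with its vertices removed, such that $hT_g=T_{hg}$ for $h\in G$, the right side of $T_g$ is the left side of $T_{ga}$, and the upper side of $T_g$ is the lower side of $T_{gb}$. Here ``right'' and ``up'' refer to the directions of $\alpha$ and $\beta$. The \emph{edges} of the tiling are the lower sides $X_g$ (\emph{type} $X$, vector $\alpha$) and the left sides $Y_g$ (\emph{type} $Y$, vector $\beta$) of the tiles $T_g$, without endpoints. Let $\Delta_g$ be the diagonal of $T_g$ with vector $\alpha+\beta$.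

The \emph{transverse length} of a segment with vector $w$ is $|\det(w,\theta)|$; lengths and means on edges always refer to it. The edges $X_g$ have length $\det(\alpha,\theta)=x$ and the edges $Y_g$ have length $\det(\theta,\beta)=y$. An interval $J$ in an edge is \emph{carried onto} an edge $e'$ if there are times $t(q)\ge0$ such that $q\mapsto\phi_{t(q)}q$ is an isometry from $J$ onto $e'$.

The squares give a first tiling. If $u,v>0$, take $\alpha=(1,0)$, $\beta=(0,1)$, the pair $(a,b)$ of Section~\ref{sec:setup}, and $(x,y)=(v,u)$. If $u<0<v$, take $\alpha=(0,1)$, $\beta=(-1,0)$: the neighbors of $T_g$ in these directions are $T_{gb}$ and $T_{ga^{-1}}$, so the pair is $(b,a^{-1})$, which lies in $\mathcal B$ by \eqref{eq:nielsen}. Turning once or twice more by a right angle gives the pairs $(a^{-1},b^{-1})$ and $(b^{-1},a)$ for the other two quadrants. In all cases $x/y$ is irrational.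

\subsection*{Moves}
Suppose $y>x$. Then $\theta=(y-x)\alpha+x(\alpha+\beta)$, and \emph{move $\mathsf R$} replaces $(\alpha,\beta)$ by $(\alpha,\alpha+\beta)$. Let $T'_g$ be the union of the lower right triangle of $T_g$ and the upper left triangle of $T_{ga}$ (Figure~\ref{fig:R}). Each triangle is used once, and $T'_g$ has lower side $X_g$, left side $\Delta_g$, right side $\Delta_{ga}$, and upper side the upper side of $T_{ga}$, which is $X_{gab}$. This is a tiling with
\[
X'_g=X_g,\qquad Y'_g=\Delta_g,\qquad (a',b')=(a,ab),\qquad (x',y')=(x,y-x).
\]
The flow enters the upper left triangle of $T_g$ through $Y_g$ only, and leaves it through $\Delta_g$ and through the upper side $X_{gb}$. So one point cuts $Y_g$ into two intervals, which are carried onto $Y'_g$ and $X'_{gb}$.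

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!25] (0,0)--(2,0)--(4,2)--(2,2)--cycle;
\draw (0,0) rectangle (4,2);
\draw[dotted] (2,0)--(2,2);
\draw[thick] (0,0)--(2,2) (2,0)--(4,2);
\draw[dashed] (0,0.8)--(2,2);
\draw[->] (0,0.4)--(0.97,0.982);
\draw[->] (0,1.4)--(0.97,1.982);
\foreach \p in {(0,0),(2,0),(4,0),(0,2),(2,2),(4,2)} \draw[fill=white] \p circle (0.045);
\node[left] at (0,1) {$Y_g$};
\node[below] at (1,0) {$X_g$};
\node[above] at (1,2) {$X_{gb}$};
\node[above] at (3,2) {$X_{gab}$};
\node at (1.5,1.15) {$\Delta_g$};
\node at (3.5,1.15) {$\Delta_{ga}$};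
\node at (2.55,1.4) {$T'_g$};
\end{tikzpicture}
\caption{Move $\mathsf R$, drawn in the basis $(\alpha,\beta)$, so that the old tiles $T_g$ (left) and $T_{ga}$ (right) appear as squares. The new tile $T'_g$ is shaded. The flow (arrows) carries the part of the edge $Y_g$ below the dashed trajectory onto the diagonal $\Delta_g$, the left side of $T'_g$, and the part above it onto $X_{gb}$.}
\label{fig:R}
\end{figure}

Suppose $x>y$. Then $\theta=y(\alpha+\beta)+(x-y)\beta$, and \emph{move $\mathsf L$} replaces $(\alpha,\beta)$ by $(\alpha+\beta,\beta)$. Let $T'_g$ be the union of the upper left triangle of $T_g$ and the lower right triangle of $T_{gb}$. It has lower side $\Delta_g$, left side $Y_g$, upper side $\Delta_{gb}$, and right side the right side of $T_{gb}$, which is $Y_{gba}$. This is a tiling with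
\[
X'_g=\Delta_g,\qquad Y'_g=Y_g,\qquad (a',b')=(ba,b),\qquad (x',y')=(x-y,y).
\]
The flow enters the lower right triangle of $T_g$ through $X_g$ only, and leaves it through $\Delta_g$ and the right side $Y_{ga}$. So $X_g$ is cut into two intervals, which are carried onto $X'_g$ and $Y'_{ga}$.

The rules of the two moves are exchanged by the \emph{mirror symmetry} $a\leftrightarrow b$, $X\leftrightarrow Y$, $x\leftrightarrow y$, $\mathsf R\leftrightarrow\mathsf L$. A statement deduced from these rules alone therefore has a valid mirror image.

\subsection*{Blocks and levels}
The ratio $x/y$ stays irrational, so a move is always possible. A run of moves $\mathsf R$ subtracts the same $x$ from $y$ each time and so is finite, and the same holds for $\mathsf L$. We group the moves into maximal blocks $\mathsf R^k$ and $\mathsf L^k$, which alternate. \emph{Level $j$} is the tiling after $j$ blocks, with data $a_j,b_j,x_j,y_j,X^j_g,Y^j_g$, and $\kappa_j\ge1$ is the length of the \emph{block at level $j$}, which leads from level $j$ to level $j+1$. Within an $\mathsf R$-block, $a$, $x$ and the edges of type $X$ do not change, and after $l$ moves the second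 generator is $a^lb$; the next move splits off from $Y_g$ an interval that is carried onto $X_{ga^lb}$. So, with $(a,b)=(a_j,b_j)$ and $k=\kappa_j$, an $\mathsf R$-block is described by
\begin{equation}\label{eq:Rblock}
\begin{gathered}
(a_{j+1},b_{j+1})=(a,a^kb),\qquad y_j=kx_j+y_{j+1},\qquad y_{j+1}<x_{j+1}=x_j,\\
X^j_g\to X^{j+1}_g,\qquad Y^j_g\to Y^{j+1}_g,\ X^{j+1}_{gb},\ X^{j+1}_{gab},\ \dots,\ X^{j+1}_{ga^{k-1}b},
\end{gathered}
\end{equation}
and an $\mathsf L$-block by the mirror image
\begin{equation}\label{eq:Lblock}
\begin{gathered}
(a_{j+1},b_{j+1})=(b^ka,b),\qquad x_j=ky_j+x_{j+1},\qquad x_{j+1}<y_{j+1}=y_j,\\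
Y^j_g\to Y^{j+1}_g,\qquad X^j_g\to X^{j+1}_g,\ Y^{j+1}_{ga},\ Y^{j+1}_{gba},\ \dots,\ Y^{j+1}_{gb^{k-1}a}.
\end{gathered}
\end{equation}
An arrow means that the edge on the left is, up to finitely many points, a disjoint union of intervals, one carried onto each edge in the list on the right. The list may repeat an edge, since $a$ and $b$ may have finite order. An $\mathsf R$-block has $y_{j+1}<y_j/2$, and an $\mathsf L$-block leaves $y$ unchanged; with the mirror statement this gives $x_j,y_j\to0$.

\subsection*{The Markov chain}
The states at time $j$ are the edges of level $j$. Edges of different levels count as different states even when they are the same segment. For $e$ of level $j$ and $e'$ of level $j+1$, let $K(e,e')$ be the total length of the intervals of $e$ that are carried onto $e'$ in \eqref{eq:Rblock} or \eqref{eq:Lblock}, divided by the length of $e$. These are transition probabilities, and $K(he,he')=K(e,e')$ for $h\in G$. For $n\ge j$ let $\mu^e_n$ be the distribution at level $n$ of the chain started at $e$. It has finite support, $\mu^{he}_n=h_*\mu^e_n$, and $\mu_n^e(e')$ is the proportion of $e$ that is carried onto $e'$ when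 the blocks are composed. At a level with an $\mathsf R$-block the type $Y$ is \emph{branching}, and at a level with an $\mathsf L$-block the type $X$ is branching. An edge of the other type moves with probability $1$ to the edge of the next level that is the same segment, its \emph{unique child}.

\section{Invariant functions as harmonic functions}\label{sec:harmonic}

An invariant function is defined only up to null sets, and edges are null sets. We first choose a representative that can be restricted to edges. Let $\Omega\subset U$ be the set of points whose forward orbit is defined for all $t\ge0$. Its complement is the preimage of the half-orbit $\{-t\theta:t>0\}\subset\mathbb T^\circ$, a countable union of segments parallel to $\theta$. So $\Omega$ is a conull Borel set, it is preserved by $G$ and by $\phi_t$ for $t\ge0$, and it contains all but countably many points of each edge.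

\begin{lemma}\label{lem:rep}
Every bounded invariant function $f$ on $U$ agrees a.e.\ with a Borel function $\hat f$ on $\Omega$ such that $\sup|\hat f|\le\|f\|_\infty$ and $\hat f(\phi_tq)=\hat f(q)$ for all $q\in\Omega$ and $t\ge0$.
\end{lemma}

\begin{proof}
Changing $f$ on a null set preserves invariance, so let $f$ be Borel with $\sup|f|\le\|f\|_\infty$. For $q\in\Omega$ put
\[
\hat f(q)=\limsup_{s\to\infty}\frac1s\int_0^sf(\phi_tq)\,dt .
\]
The average is a Borel function of $q$ and is continuous in $s$, so the upper limit may be taken along rational $s$, and $\hat f$ is Borel. Replacing $q$ by $\phi_tq$ changes the average by at most $2t\|f\|_\infty/s$, so $\hat f(\phi_tq)=\hat f(q)$. The Borel set of all $(q,t)\in\Omega\times[0,\infty)$ with $f(\phi_tq)\neq f(q)$ has null sections for each $t$. By Fubini's theorem, for a.e.\ $q$ we have $f(\phi_tq)=f(q)$ for a.e.\ $t\ge0$, and then $\hat f(q)=f(q)$.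
\end{proof}

We replace $f$ by $\hat f$ and let $M(e)$ be the mean of $f$ over the edge $e$. If an interval $J$ is carried onto $e'$, the mean of $f$ over $J$ is $M(e')$. Hence, for every edge $e$ of level $j$,
\begin{equation}\label{eq:harmonic}
M(e)=\sum_{e'}\mu^e_n(e')\,M(e')\qquad(n\ge j).
\end{equation}
In the language of Markov chains, $M$ is a harmonic function bounded by $\|f\|_\infty$. Because the edges shrink, a symmetry of $M$ is a symmetry of $f$.

\begin{lemma}\label{lem:recover}
Let $z\in G$. If $M(ze)=M(e)$ for all edges $e$ of all levels, then $f\circ z=f$ a.e.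
\end{lemma}

\begin{proof}
Let $e$ be an edge of level $0$. For each $j$, finitely many points cut $e$ into intervals $J$, each carried onto an edge $e'$ of level $j$ and so of length at most $\max(x_j,y_j)$. Since $z$ commutes with the flow and preserves length, $zJ$ is carried onto $ze'$. The means of $f$ and $f\circ z$ over $J$ are therefore $M(e')$ and $M(ze')$, which are equal. So the integral of $f-f\circ z$ from an endpoint of $e$ to a variable point vanishes at all cut points. These are dense in $e$ as $j\to\infty$, and the integral is continuous, so it vanishes identically and $f=f\circ z$ a.e.\ on $e$.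

Up to one segment, the tile $T_g$ of level $0$ is the union of the flow segments that start on $X^0_g\cup Y^0_g$, and in the coordinates (starting point, time) area is the product of transverse length and $dt$. Both $f$ and $f\circ z$ are constant along the segments that start in $\Omega$. By Fubini's theorem $f=f\circ z$ a.e.\ on $T_g$.
\end{proof}

To compare $M(ze)$ with $M(e)$ we compare the futures of the chain started at $ze$ and at $e$. For edges $e,e'$ of any levels put
\[
\rho(e,e')=\lim_{n\to\infty}\|\mu^e_n-\mu^{e'}_n\|_1 .
\]
The limit exists because the sequence is nonincreasing: for a finitely supported signed measure $\nu$ we have $\|\nu K\|_1\le\sum_{w,w'}|\nu(w)|K(w,w')=\|\nu\|_1$. The function $\rho$ is a $G$-invariant pseudometric, $\rho(e,e')=0$ if $e'$ is the unique child of $e$, and \eqref{eq:harmonic} gives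
\begin{equation}\label{eq:lipschitz}
|M(e)-M(e')|\le\|f\|_\infty\,\rho(e,e').
\end{equation}
So $f\circ z=f$ a.e.\ as soon as $\rho(ze,e)=0$ for all edges $e$, a statement about the chain alone.

\section{Two covers in the golden direction}\label{sec:examples}

Let $\gamma=(\sqrt5-1)/2$, so $\gamma^2=1-\gamma$, and take $u,v>0$ with $v/u=\gamma$. Then $x_0/y_0=\gamma$, $y_1=\gamma^2y_0$ and $y_1/x_1=\gamma$. By the mirror symmetry all blocks have length $1$, with $\mathsf R$ at even and $\mathsf L$ at odd levels, and $\max(x_n,y_n)=\gamma^ny_0$. A branching edge keeps its type and label with probability $\gamma^2$ and changes type with probability $\gamma$.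

\begin{example}[A double cover]\label{ex:double}
Let $G=\{\pm1\}$, $A\mapsto-1$, $B\mapsto1$, and $z=-1$. The surface is a torus with two punctures, and we use the chain to show that an invariant function takes the same values on both sheets. The rules $(a,b)\mapsto(a,ab)$ and $(a,b)\mapsto(ba,b)$, applied alternately, give for $j=0,\dots,6$ the pairs
\[
(-1,1),\ (-1,-1),\ (1,-1),\ (1,-1),\ (-1,-1),\ (-1,1),\ (-1,1),
\]
so the sequence has period $6$. Start the chain at $Y^0_1$. It moves to $Y^1_1$ with probability $\gamma^2$ and to $X^1_{b_0}=X^1_1$ with probability $\gamma$. Then $Y^1_1$ moves to $Y^2_1$, while $X_1^1$ moves to $X_1^2$ with probability $\gamma^2$ and to $Y^2_{a_1}=Y^2_{-1}$ with probability $\gamma$. So $\mu_2^{Y^0_1}$ gives the masses $\gamma^2,\gamma^2,\gamma^3$ to $Y^2_1,Y^2_{-1},X^2_1$. It has largely forgotten the sheet on which it started: the distance to its image under $z$ has dropped from $2$ to $2\gamma^3$.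

To finish by hand, let $\lambda_j$ be the column vector with entries $x_j\big(M(X^j_1)-M(X^j_{-1})\big)$ and $y_j\big(M(Y^j_1)-M(Y^j_{-1})\big)$. For a move $\mathsf R$ we have $y_jM(Y^j_g)=y_{j+1}M(Y^{j+1}_g)+x_{j+1}M(X^{j+1}_{gb_j})$; subtracting the cases $g=1$ and $g=-1$, and mirroring for $\mathsf L$, we get
\[
\lambda_j=\begin{pmatrix}1&0\\b_j&1\end{pmatrix}\lambda_{j+1}\quad(j\text{ even}),\qquad
\lambda_j=\begin{pmatrix}1&a_j\\0&1\end{pmatrix}\lambda_{j+1}\quad(j\text{ odd}).
\]
The signs $b_0,a_1,b_2,a_3,b_4,a_5$ are $+,-,-,+,-,-$. Multiplying the six matrices in consecutive pairs gives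
\[
\lambda_0=\begin{pmatrix}1&-1\\1&0\end{pmatrix}\begin{pmatrix}1&1\\-1&0\end{pmatrix}\begin{pmatrix}1&-1\\-1&2\end{pmatrix}\lambda_6=\begin{pmatrix}2&1\\1&1\end{pmatrix}\begin{pmatrix}1&-1\\-1&2\end{pmatrix}\lambda_6=\lambda_6 .
\]
Thus $\lambda_0=\lambda_{6k}$ for all $k$, while the entries of $\lambda_{6k}$ are at most $2\|f\|_\infty\gamma^{6k}y_0$ in absolute value. So $\lambda_0=0$, all $\lambda_j$ vanish because the matrices are invertible, and Lemma~\ref{lem:recover} gives $f\circ z=f$ a.e. If all signs were $+$, the recursion would have the nonzero solution $\lambda_j=(x_j,y_j)$; the cancellations come from paths of the chain that merge.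
\end{example}

\begin{example}[The cylinder]\label{ex:cylinder}
Let $G=\mathbb Z$, $A\mapsto1$, $B\mapsto0$. This is the punctured cylinder of Section~\ref{sec:intro}. Here (H1) holds, (H2) fails because $a$ has infinite order, and (H3) fails because $G$ is abelian and $\mathcal B$ contains $(1,k)$ for all $k$. The function $\xi_2-\gamma\xi_1\bmod1$ is constant on orbits and injective on $Y^0_0$. Hence two disjoint intervals of $Y^0_0$ are never carried onto the same edge, and every atom of $\mu_n^{Y^0_0}$ has mass at most $\max(x_n,y_n)/y_0=\gamma^n$. No paths merge, and the entropy $\sum_w\mu(w)\log(1/\mu(w))$ of $\mu=\mu_n^{Y^0_0}$ is at least $n\log(1/\gamma)$.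
\end{example}

In the first example the chain lives on four edges per level and its entropy is at most $\log4$; in the second the entropy grows linearly. The general proof shows that under (H1)--(H3) the entropy is $O(\log n)$, and that sublinear entropy forces merging.

\section{Bounded combinatorics}\label{sec:bounded}

From now on $\Gamma$ satisfies (H1)--(H3). For a general direction the block lengths $\kappa_j$ are unbounded, and this threatens the argument twice. In a block of length $k$ a branching edge is cut into $k+1$ intervals, so that each transition might have probability about $1/k$; and the labels $ga^lb$ might be far from $g$. Torsion removes both threats, because only $l\bmod m$ matters.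

\begin{lemma}\label{lem:prob}
Let $\varepsilon=1/(3m)$. For an $\mathsf R$-block at level $j$, with $(a,b)=(a_j,b_j)$:
\begin{enumerate}
\item[\textup{(1)}] $K(Y^j_g,X^{j+1}_{gb})\ge\varepsilon$;
\item[\textup{(2)}] if $\kappa_j\ge2$, then $K(Y^j_g,X^{j+1}_{gab})\ge\varepsilon$;
\item[\textup{(3)}] if $\kappa_j=\kappa_{j+1}=1$, then $K(Y^j_g,Y^{j+1}_g)\ge\varepsilon$;
\item[\textup{(4)}] from $Y^j_g$ the chain moves to type $X$ with probability at least $\frac12$.
\end{enumerate}
The mirror statements hold for $\mathsf L$-blocks.
\end{lemma}

\begin{proof}
Let $k=\kappa_j$. By \eqref{eq:Rblock}, $y_j<(k+1)x_j$, so each of the $k$ intervals of $Y^j_g$ that are carried onto an edge $X^{j+1}_{ga^lb}$, $0\le l<k$, has proportion $x_j/y_j>1/(k+1)$. This gives (4), since $k/(k+1)\ge\frac12$. By (H2), $a^m=1$. At least $k/m$ of the indices $l$ are congruent to $0$, and at least $(k-1)/m$ are congruent to $1$, modulo $m$; they lead to $X^{j+1}_{gb}$ and to $X^{j+1}_{gab}$. The probabilities are at least $\frac{k}{m(k+1)}\ge\frac1{2m}$ and, for $k\ge2$, at least $\frac{k-1}{m(k+1)}\ge\frac1{3m}$. In (3) the next block is $\mathsf L^1$, so \eqref{eq:Lblock}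 gives $x_j=x_{j+1}=y_{j+1}+x_{j+2}<2y_{j+1}$, and the probability is $y_{j+1}/(x_j+y_{j+1})>\frac13$.
\end{proof}

The transition $Y^j_g\to Y^{j+1}_g$ has no lower bound in general: its probability $y_{j+1}/y_j$ is less than $1/\kappa_j$ and less than $1/\kappa_{j+1}$.

Next we bound how far the chain travels. As words in $A,B$ the generators $a_j,b_j$ grow with $j$; in Example~\ref{ex:cylinder} they are Fibonacci numbers. Hypothesis (H3) lets us rename the tiles at each level so that the gluing pair comes from a fixed finite set. Let $\mathcal R\subset\mathcal B$ be a finite set of representatives of the classes in (H3). For each $(\tilde a,\tilde b)\in\mathcal R$ and each residue $k\bmod m$, the pairs $(\tilde a,\tilde a^k\tilde b)$ and $(\tilde b^k\tilde a,\tilde b)$ are well defined by (H2) and lie in $\mathcal B$ by \eqref{eq:nielsen}. For each of these finitely many pairs fix $c\in G$ such that conjugating both entries by $w\mapsto cwc^{-1}$ gives a pair in $\mathcal R$, and let $\mathcal C$ be the finite set of the chosen elements $c$. We define $h_j\in G$ and $(\tilde a_j,\tilde b_j)\in\mathcal R$ with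
\begin{equation}\label{eq:conj}
a_j=h_j^{-1}\tilde a_jh_j,\qquad b_j=h_j^{-1}\tilde b_jh_j .
\end{equation}
For $j=0$ make any such choice. If the block at level $j$ is $\mathsf R^k$, then $(a_{j+1},b_{j+1})$ is obtained from $(\tilde a_j,\tilde a_j^k\tilde b_j)$ by $w\mapsto h_j^{-1}wh_j$. Let $c_j\in\mathcal C$ be the element chosen for this pair, let $(\tilde a_{j+1},\tilde b_{j+1})\in\mathcal R$ be its conjugate by $c_j$, and put $h_{j+1}=c_jh_j$; then \eqref{eq:conj} holds at level $j+1$. For $\mathsf L^k$ use the pair $(\tilde b_j^k\tilde a_j,\tilde b_j)$.

We recall Wolf's theorem: a finitely generated virtually nilpotent group $G$ has polynomial growth. Thus for every finite set $\Sigma\subset G$ there are $C_0,d$ such that the set $\Sigma^n$ of products of $n$ elements of $\Sigma$ has at most $C_0(n+1)^d$ elements.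

\begin{lemma}\label{lem:support}
There are constants $C,d$ such that for every edge $e_0$ of level $0$ and every $n$, the measure $\mu^{e_0}_n$ is supported on at most $C(n+1)^d$ edges.
\end{lemma}

\begin{proof}
To an edge of level $j$ with label $g$ attach the new label $\tilde g=gh_j^{-1}$. By \eqref{eq:Rblock} and \eqref{eq:Lblock}, a transition sends $g$ to $g$, $ga_j^lb_j$ or $gb_j^la_j$. Since $a_j^lb_j=h_j^{-1}\tilde a_j^l\tilde b_jh_j$ and $h_jh_{j+1}^{-1}=c_j^{-1}$, it sends $\tilde g$ to
\[
\tilde g\,c_j^{-1},\qquad\tilde g\,\tilde a_j^l\tilde b_j\,c_j^{-1}\qquad\text{or}\qquad\tilde g\,\tilde b_j^l\tilde a_j\,c_j^{-1}.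
\]
Let $\Sigma$ be the set of all $c^{-1}$, $\tilde a^l\tilde bc^{-1}$, $\tilde b^l\tilde ac^{-1}$ with $c\in\mathcal C$, $(\tilde a,\tilde b)\in\mathcal R$, $0\le l<m$. It is finite, and after $n$ blocks the new label lies in $\tilde g_0\Sigma^n$. At a fixed level, the new label and the type determine the edge. So the support has at most $2|\Sigma^n|$ elements, and (H1) with Wolf's theorem gives the bound.
\end{proof}

\section{Entropy}\label{sec:entropy}

For finitely supported probability measures $\mu,\nu$, with the support of $\mu$ contained in that of $\nu$, the Shannon entropy and the Kullback--Leibler divergence are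
\[
H(\mu)=\sum_w\mu(w)\log\frac1{\mu(w)},\qquad D(\mu\|\nu)=\sum_w\mu(w)\log\frac{\mu(w)}{\nu(w)},
\]
with natural logarithms and sums over the support of $\mu$. We use three standard facts: $H(\mu)$ is at most the logarithm of the size of the support; the data-processing inequality $D(\mu K\|\nu K)\le D(\mu\|\nu)$ for a transition kernel $K$; and Pinsker's inequality $\|\mu-\nu\|_1^2\le2D(\mu\|\nu)$.

We want to show that a step of the chain has little influence on its distant future. Let $e$ be an edge of level $i<n$, and let $e'$ range over its children, the edges with $K(e,e')>0$. Then $\mu^e_n=\sum_{e'}K(e,e')\mu^{e'}_n$, and expanding the logarithm gives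
\begin{equation}\label{eq:chainrule}
\sum_{e'}K(e,e')\,D(\mu^{e'}_n\|\mu^e_n)=H(\mu^e_n)-\sum_{e'}K(e,e')H(\mu^{e'}_n).
\end{equation}
This number is the information that the step from $e$ carries about the position at level $n$. It vanishes if $e$ is not of branching type. If $e$ is of branching type it does not depend on the label of $e$, by $G$-invariance, and we call it $I_{i,n}$. It is nonnegative by Pinsker's inequality, and nonincreasing in $n$ by the data-processing inequality, since $\mu_{n+1}^{e}=\mu_n^{e}K$ and $\mu_{n+1}^{e'}=\mu_n^{e'}K$. Put $I_i=\lim_{n\to\infty}I_{i,n}$.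

\begin{lemma}\label{lem:windows-exist}
For every $\delta>0$ there are infinitely many $i$ such that $I_{i'}\le\delta$ for all $i'$ with $i\le i'\le i+4$.
\end{lemma}

\begin{proof}
Let $(e_i)_{i\ge0}$ be the chain started at an edge $e_0$ of level $0$. Taking the expectation of \eqref{eq:chainrule} at $e=e_i$ gives $\mathbb E\,H(\mu^{e_i}_n)-\mathbb E\,H(\mu^{e_{i+1}}_n)=\Pr(e_i\text{ is branching})\,I_{i,n}$. Since $\mu^{e_n}_n$ is a point mass, of entropy $0$, the sum telescopes to
\[
H(\mu^{e_0}_n)=\sum_{i=0}^{n-1}\Pr(e_i\text{ is branching})\,I_{i,n}.
\]
For $i\ge1$ the probability is at least $\frac12$. Indeed, suppose the block at level $i-1$ is an $\mathsf R$-block. Then the block at level $i$ is an $\mathsf L$-block, so the branching type at level $i$ is $X$; and from level $i-1$, type $X$ stays $X$, while type $Y$ moves to $X$ with probability at least $\frac12$ by Lemma~\ref{lem:prob}(4). The other case is the mirror image. With Lemma~\ref{lem:support},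
\[
\sum_{i=1}^{n-1}I_i\le\sum_{i=1}^{n-1}I_{i,n}\le2H(\mu_n^{e_0})\le2\log\big(C(n+1)^d\big)=o(n).
\]
If the lemma failed for some $\delta$, then from some index on every five consecutive indices would contain one with $I_{i'}>\delta$, and the left side would grow linearly in $n$.
\end{proof}

At a level where the information is small, every likely transition joins two edges with nearly the same future.

\begin{lemma}\label{lem:step}
Let $\delta>0$ and $\eta=\sqrt{6m\delta}$. If $I_i\le\delta$, $e$ is a branching edge of level $i$, and $K(e,e')\ge\varepsilon=1/(3m)$, then $\rho(e,e')\le\eta$.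
\end{lemma}

\begin{proof}
By Pinsker's inequality, $\varepsilon\,\|\mu^{e'}_n-\mu^e_n\|_1^2\le2K(e,e')D(\mu^{e'}_n\|\mu^e_n)\le2I_{i,n}$. Letting $n\to\infty$ gives $\rho(e,e')^2\le2\delta/\varepsilon=6m\delta$.
\end{proof}

\section{From single steps to neighboring edges}\label{sec:windows}

Lemma~\ref{lem:step} compares an edge with some of its children. We need to compare edges of one level whose labels differ by a generator. Two edges that are both likely children of one edge, or that share a likely child, are within $2\eta$ of each other, and this relates labels that differ by certain words. A single block does not give enough words to generate $G$, and entropy controls $I_i$ only for most $i$, so we must find enough words within a bounded number of consecutive blocks. Three blocks suffice, if they are well placed in a window of five.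

\begin{lemma}\label{lem:window}
Let $\delta>0$, $\eta=\sqrt{6m\delta}$, and suppose $I_{i'}\le\delta$ for $i\le i'\le i+4$. Then there are a level $j\in\{i+1,i+2,i+3\}$ and a type $V\in\{X,Y\}$ such that
\begin{enumerate}
\item[\textup{(a)}] $\rho(V^j_g,V^j_{gs})\le10\eta$ for all $g\in G$ and $s\in\{a_j^{\pm1},b_j^{\pm1}\}$;
\item[\textup{(b)}] every edge of level $j$ is within $\rho$-distance $\eta$ of an edge of level $j$ and type $V$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $\kappa_t\ge2$ for some $t\in\{i,i+1,i+2\}$, put $j=t+1$ for such a $t$; otherwise put $j=i+1$. Then the levels $j-1,j,j+1$ lie in the window, and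
\begin{equation}\label{eq:choice}
\kappa_{j-1}\ge2\qquad\text{or}\qquad\kappa_{j-1}=\kappa_j=\kappa_{j+1}=1 .
\end{equation}
The statement and the rules are invariant under the mirror symmetry, so we may assume that the blocks at levels $j-1,j,j+1$ have types $\mathsf L,\mathsf R,\mathsf L$. Let $(a,b)=(a_j,b_j)$ and $k=\kappa_{j-1}$. By \eqref{eq:Rblock} and \eqref{eq:Lblock},
\[
(a_{j-1},b_{j-1})=(b^{-k}a,b),\qquad(a_{j+1},b_{j+1})=(a,a^{\kappa_j}b).
\]
Write $e\sim_ce'$ for $\rho(e,e')\le c\eta$; the costs $c$ add along chains. Edges without upper index have level $j$. For $w\in G$ put $\|w\|_X=\rho(X_1,X_w)/\eta$ and $\|w\|_Y=\rho(Y_1,Y_w)/\eta$. By $G$-invariance $\rho(X_g,X_{gw})=\|w\|_X\,\eta$ for all $g$, and therefore $\|w^{-1}\|_X=\|w\|_X$ and $\|ww'\|_X\le\|w\|_X+\|w'\|_X$; the same holds for $Y$. Unique children give $X_g\sim_0X^{j+1}_g$ and $Y^{j+1}_g\sim_0Y^{j+2}_g$. Each relation $\sim_1$ below comes from Lemma~\ref{lem:step} and the indicated part of Lemma~\ref{lem:prob}, or of its mirror image at the levels $j\pm1$. All relations hold for every $g$.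
\begin{itemize}
\item[(i)] By (1) at level $j$, $Y_g\sim_1X^{j+1}_{gb}\sim_0X_{gb}$. So $Y_g\sim_1X_{gb}$ and $X_g\sim_1Y_{gb^{-1}}$, which proves (b) for both types.
\item[(ii)] Let $\kappa_j\ge2$. By (2) at level $j$, $Y_g\sim_1X_{gab}$, and $X_{gab}\sim_1Y_{ga}$ by (i). So $\|a\|_Y\le2$.
\item[(iii)] Let $\kappa_{j-1}\ge2$. By (1) and (2) at level $j-1$, $Y_{gb^{-k}a}\sim_1X^{j-1}_g\sim_1Y_{gb^{1-k}a}$. Since $(b^{-k}a)^{-1}b^{1-k}a=a^{-1}ba$, we get $\|a^{-1}ba\|_Y\le2$.
\item[(iv)] Let $\kappa_j=1$ and $\kappa_{j+1}\ge2$, so $(a_{j+1},b_{j+1})=(a,ab)$. By (2) and (1) at level $j+1$, $X^{j+1}_g\sim_1Y^{j+2}_{gaba}\sim_1X^{j+1}_{gab}$. So $\|ab\|_X\le2$.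
\item[(v)] Let $\kappa_j=\kappa_{j+1}=1$. By (1) at level $j+1$ and (3) at level $j$, $X_g\sim_0X^{j+1}_g\sim_1Y^{j+2}_{ga}\sim_0Y^{j+1}_{ga}\sim_1Y_{ga}$. So $X_g\sim_2Y_{ga}$. With (i), $Y_g\sim_1X_{gb}\sim_2Y_{gba}$, so $\|ba\|_Y\le3$.
\item[(vi)] Let $\kappa_{j-1}=\kappa_j=\kappa_{j+1}=1$. By (1) and (3) at level $j-1$, $Y_{gb^{-1}a}\sim_1X^{j-1}_g\sim_1X_g$, and $X_g\sim_2Y_{ga}$ by (v). Since $(b^{-1}a)^{-1}a=a^{-1}ba$, we get $\|a^{-1}ba\|_Y\le4$.
\end{itemize}
It remains to prove (a). There are three cases.

\emph{Case $\kappa_j\ge2$.} Then $\kappa_{j-1}\ge2$ by \eqref{eq:choice}. Take $V=Y$. By (ii), $\|a\|_Y\le2$. Since $b=a\cdot a^{-1}ba\cdot a^{-1}$, (ii) and (iii) give $\|b\|_Y\le6$.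

\emph{Case $\kappa_j=1$, $\kappa_{j+1}\ge2$.} Again $\kappa_{j-1}\ge2$. Take $V=X$. By (i), (iii), (i),
\[
X_g\sim_1Y_{gb^{-1}}\sim_2Y_{gb^{-1}a^{-1}ba}\sim_1X_{gb^{-1}a^{-1}bab},
\]
so $\|(ab)^{-1}b(ab)\|_X\le4$. Since $b=(ab)\cdot(ab)^{-1}b(ab)\cdot(ab)^{-1}$, (iv) gives $\|b\|_X\le2+4+2=8$, and $a=ab\cdot b^{-1}$ gives $\|a\|_X\le10$.

\emph{Case $\kappa_j=\kappa_{j+1}=1$.} Take $V=Y$. By (iii) if $\kappa_{j-1}\ge2$ and by (vi) if $\kappa_{j-1}=1$, we have $\|a^{-1}ba\|_Y\le4$. Since $a=ba\cdot(a^{-1}ba)^{-1}$, (v) gives $\|a\|_Y\le7$, and $b=ba\cdot a^{-1}$ gives $\|b\|_Y\le10$.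
\end{proof}

The merging found in Example~\ref{ex:double} is relation (v): at level $0$ one has $ba=-1=z$.

Lemma~\ref{lem:window} moves labels by right multiplication, and a deck transformation $z$ moves them by left multiplication. The two are linked by $zg=g\,(g^{-1}zg)$. The chain visits labels $g$ that we do not control, and the generators change with the level, so we need a bound on the word length of $g^{-1}zg$ that is uniform in $g$ and $j$. A finite conjugacy class gives uniformity in $g$, and (H3) gives uniformity in $j$.

\begin{proposition}\label{prop:finiteclass}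
Let $\Gamma$ satisfy \textup{(H1)--(H3)}, let $\theta$ be irrational, and let $z\in G$ have finite conjugacy class. Then $f\circ z=f$ a.e.\ for every bounded invariant function $f$ on $U_\Gamma$.
\end{proposition}

\begin{proof}
Let $r$ be the largest word length of a conjugate of $z$ with respect to $\tilde a^{\pm1},\tilde b^{\pm1}$, over the finitely many conjugates and the finitely many $(\tilde a,\tilde b)\in\mathcal R$. Let $g\in G$ and let $j$ be a level. The element $h_jg^{-1}zgh_j^{-1}$ is a word of length at most $r$ in $\tilde a_j^{\pm1},\tilde b_j^{\pm1}$. Conjugating back and using \eqref{eq:conj}, we see that $g^{-1}zg$ is the same word in $a_j^{\pm1},b_j^{\pm1}$.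

Let $\delta>0$ and $\eta=\sqrt{6m\delta}$. By Lemmas~\ref{lem:windows-exist} and~\ref{lem:window} there are arbitrarily large levels $j$ with a type $V$ that satisfies (a) and (b). At such a level $zV^j_g=V^j_{g(g^{-1}zg)}$, and $r$ applications of (a) give $\rho(zV^j_g,V^j_g)\le10r\eta$. If $e'$ is any edge of level $j$, choose $e''$ of type $V$ as in (b); then
\[
\rho(ze',e')\le\rho(ze',ze'')+\rho(ze'',e'')+\rho(e'',e')\le(10r+2)\eta .
\]
Now let $e$ be any edge, and take such a level $j$ larger than the level of $e$. For $n\ge j$ we have $\mu^e_n=\sum_{e'}\mu^e_j(e')\mu^{e'}_n$ and, since $\mu^{ze}_j=z_*\mu^e_j$, also $\mu^{ze}_n=\sum_{e'}\mu^e_j(e')\mu^{ze'}_n$. Subtracting and letting $n\to\infty$ in these finite sums gives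
\[
\rho(ze,e)\le\sum_{e'}\mu^e_j(e')\,\rho(ze',e')\le(10r+2)\sqrt{6m\delta}.
\]
As $\delta>0$ is arbitrary, $\rho(ze,e)=0$ for all edges $e$. By \eqref{eq:lipschitz}, $M(ze)=M(e)$ for all $e$, and Lemma~\ref{lem:recover} applies.
\end{proof}

So far (H1) has entered only through the estimate $\log|\Sigma^n|=o(n)$ in Lemmas~\ref{lem:support} and~\ref{lem:windows-exist}. Its second use is to supply enough elements with finite conjugacy class.

\section{Climbing the upper central series}\label{sec:climb}

In an infinite group most elements may have infinite conjugacy class. But once $f$ is invariant under a normal subgroup, it lives on a smaller cover, whose deck group has new elements with finite conjugacy class. Recall that the upper central series of a group $N$ is defined by $Z_0=1$ and by letting $Z_i/Z_{i-1}$ be the center of $N/Z_{i-1}$; each $Z_i$ is characteristic in $N$, and $N$ is nilpotent if and only if $Z_c=N$ for some $c$.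

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The last assertion is Lemma~\ref{lem:H3}. By the end of Section~\ref{sec:setup} it suffices to show that for irrational $\theta$ a bounded invariant function $f$ on $U_\Gamma$ is a.e.\ constant.

We first note how functions descend. Let $Z\lhd G$, let $\Gamma'$ be the preimage of $Z$ in $F_2$, and suppose $f\circ z=f$ a.e.\ for each $z\in Z$. As $Z$ is countable, these identities hold simultaneously on a $Z$-invariant conull set, so $f$ agrees a.e.\ with the lift of a bounded measurable function $f'$ on $U_\Gamma/Z=U_{\Gamma'}$. The covering commutes with the flows, and a set is null if and only if its preimage is, so $f'$ is invariant. The deck group of $U_{\Gamma'}$ is $G/Z$, and $\Gamma'$ satisfies (H1)--(H3). If $f'$ is a.e.\ invariant under the image of $z\in G$ in $G/Z$, then $f\circ z=f$ a.e.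

By (H1), $G$ has a nilpotent subgroup of finite index. The intersection $N$ of its finitely many conjugates is nilpotent, normal and of finite index. Let $1=Z_0\subset Z_1\subset\dots\subset Z_c=N$ be its upper central series. Each $Z_i$ is characteristic in $N$ and hence normal in $G$. We show by induction on $i$ that $f\circ z=f$ a.e.\ for all $z\in Z_i$; the case $i=0$ is trivial. Suppose this holds for $Z_{i-1}$, and let $f'$ be the function induced on $U_\Gamma/Z_{i-1}$. For $z\in Z_i$, the image of $z$ in $G/Z_{i-1}$ commutes with the subgroup $N/Z_{i-1}$, which has finite index; so its conjugacy class is finite. Proposition~\ref{prop:finiteclass}, applied to $U_\Gamma/Z_{i-1}$, shows that $f'$ is invariant under the image of $z$, and so $f\circ z=f$ a.e.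

Thus $f$ descends to $U_\Gamma/N$. Its deck group $G/N$ is finite, so all conjugacy classes are finite, and Proposition~\ref{prop:finiteclass} gives invariance under all of $G$. Hence $f$ descends to a bounded invariant function on $(\mathbb R/\mathbb Z)^2$. Its Fourier coefficients satisfy $c_{k,l}=e^{2\pi it(ku+lv)}c_{k,l}$ for all $t$, and $ku+lv\neq0$ for $(k,l)\neq(0,0)$ because $\theta$ is irrational. So all coefficients other than $c_{0,0}$ vanish, and $f$ is a.e.\ constant.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:U4}]
Take $\Gamma=P_4$ and $m=4$ in Theorem~\ref{thm:general}. Hypothesis (H1) is the known virtual nilpotence of $F_2/P_4$, (H2) holds by definition, and (H3) follows from Lemma~\ref{lem:H3}.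
\end{proof}

\begin{remark}
In the setting of Theorem~\ref{thm:general}, the flows in irrational directions are also conservative. By Hopf's decomposition, the surface splits into an invariant conservative part and an invariant dissipative part, and an ergodic flow whose dissipative part is not null is carried, up to a null set, by a single orbit. This is impossible here, because orbits have zero area.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BH} Khalid Bou-Rabee and W.~Patrick Hooper, \emph{The Extrinsic Primitive Torsion Problem}, arXiv:1708.02093 (2017).
\end{thebibliography}
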